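\title{Equal spacing in the spectrum of the alternating Hilbert matrix}

\begin{abstract}
Let $A_N$ be the $N\times N$ skew-symmetric matrix with entries $1/(m-n)$ off the diagonal. We prove a conjecture, posed in a paper of Kurokawa and Ochiai, that the spectrum of $A_N$ is asymptotically periodic: the eigenvalues are simple, and for fixed $k$ the $k$th eigenvalue above zero on the imaginary axis is asymptotic to $2\pi i(k-\frac12)/N$ for even $N$ and to $2\pi i k/N$ for odd $N$. We give an explicit error term, show that the spacing $2\pi/N$ holds throughout the bulk of the spectrum, and show that the bulk eigenvectors are equidistributed. The proof combines the commutator of $A_N$ with $\operatorname{diag}(1,\dots,N)$, an explicit solution of a finite Hilbert transform equation, and a contour integral.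
\end{abstract}

\section{The problem and the results}\label{sec:intro}

For $N\ge2$ let $A=A_N$ be the real $N\times N$ matrix with entries
\[
A_{mn}=\frac1{m-n}\quad(m\ne n),\qquad A_{mm}=0 .
\]
It is skew-symmetric, so $iA$ is Hermitian: $A$ has an orthonormal basis of eigenvectors, and its eigenvalues are $i\mu_1,\dots,i\mu_N$ with $\mu_1\le\dots\le\mu_N$ real. Since $A$ is real, $Ay=i\mu y$ implies $A\bar y=-i\mu\bar y$, so the $\mu_j$, counted with multiplicity, are symmetric about $0$. For $N=2$ the $\mu_j$ are $\pm1$. For $N=3$ they are $0$ and $\pm\frac32$, because $\sum_j\mu_j^2=\sum_{m\ne n}A_{mn}^2=2(1+1+\frac14)$.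

To guess the answer for large $N$, let $m$ and $n$ range over all of $\mathbb Z$. From the Fourier series $\sum_{j\ge1}\frac{\sin j\theta}{j}=\frac{\pi-\theta}2$, valid for $0<\theta<2\pi$, we get
\[
\sum_{n\ne m}\frac{e^{in\theta}}{m-n}=e^{im\theta}\sum_{j\ne0}\frac{e^{-ij\theta}}{j}=i(\theta-\pi)\,e^{im\theta},
\]
with the sums taken symmetrically. The plane wave of frequency $\theta$ is thus an eigenvector of the infinite matrix, and $\mu=\theta-\pi$ is a \emph{linear} function of the frequency that sweeps out $(-\pi,\pi)$. A window of $N$ sites separates frequencies at distance $2\pi/N$, so one expects $\mu_1,\dots,\mu_N$ to be close to an arithmetic progression of step $2\pi/N$. Only one such progression with $N$ terms is symmetric about $0$, and its positive terms are $2\pi a_k/N$, $1\le k\le\lfloor N/2\rfloor$, where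
\[
a_k=k-\tfrac12\quad(N\text{ even}),\qquad a_k=k\quad(N\text{ odd}).
\]
This is the content of the following conjecture from \cite{KO}.

\medskip
\noindent\textbf{Conjecture.} \emph{The spectrum of $A_N$ is $\{\pm i\lambda_1^{(N)},\dots,\pm i\lambda_{N/2}^{(N)}\}$ for $N$ even and $\{0\}\cup\{\pm i\lambda_1^{(N)},\dots,\pm i\lambda_{(N-1)/2}^{(N)}\}$ for $N$ odd, with $0<\lambda_1^{(N)}<\lambda_2^{(N)}<\cdots$. For each fixed $k\ge1$, $\lambda_k^{(N)}\sim 2\pi a_k/N$ as $N\to\infty$ through even, respectively odd, integers.}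
\medskip

Plane waves suggest the answer but are too crude to prove it. Take $\theta=\pi$ and $v=((-1)^n)_{n=1}^N$. The first coordinate of $Av$ is an alternating harmonic sum of modulus $\log 2+O(1/N)$, while $\|v\|=\sqrt N$. So $\|Av\|/\|v\|$ is at least of order $N^{-1/2}$, and $v$ cannot locate an eigenvalue on the scale $1/N$ of the conjecture.

Throughout,
\[
L=N+1,\qquad s_n=\frac nL,\qquad \delta_L=L^{-1/2}(1+\log L)^{3/2},
\]
so that $1/L\le\delta_L\to0$. The symbol $O_{\varepsilon}(X)$ denotes a quantity bounded by $CX$ with $C$ depending only on the subscripts. We write $\lambda_k$ for $\lambda_k^{(N)}$, the $k$th smallest of the positive $\mu_j$.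

\begin{theorem}\label{thm:main}
All eigenvalues of $A_N$ are simple, and $0$ is an eigenvalue if and only if $N$ is odd. For each fixed $k$,
\[
(N+1)\lambda_k^{(N)}=2\pi a_k+O_k(\delta_L).
\]
In particular $\lambda_k^{(N)}\sim\frac{2\pi}Na_k$, and the conjecture holds.
\end{theorem}

\begin{theorem}\label{thm:bulk}
\leavevmode
\begin{enumerate}
\item[(i)] For all $1\le j<N$, $\ \mu_{j+1}-\mu_j\ge\frac2{N-1}$.
\item[(ii)] For each $\varepsilon\in(0,\pi)$, uniformly over $j<N$ with $|\mu_j|\le\pi-\varepsilon$,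
\[
(N+1)(\mu_{j+1}-\mu_j)=2\pi+O_\varepsilon(\delta_L).
\]
For $L\ge L_0(\varepsilon)$ the condition $j<N$ follows from $|\mu_j|\le\pi-\varepsilon$.
\item[(iii)] For each $\eta\in(0,1)$, uniformly over $1\le k\le(1-\eta)N/2$,
\[
\lambda_k^{(N)}=\frac{2\pi a_k}N\bigl(1+O_\eta(\delta_L)\bigr).
\]
Moreover $\displaystyle\max_{1\le k\le\lfloor N/2\rfloor}\Bigl|\frac{N\lambda_k^{(N)}}{2\pi a_k}-1\Bigr|\to0$ as $N\to\infty$.
\item[(iv)] If $y$ is a unit eigenvector for $i\mu$ with $|\mu|\le\pi-\varepsilon$, then for each integer $p\ge0$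
\[
\sum_{n=1}^N|y_n|^2\Bigl(\frac nL\Bigr)^p=\frac1{p+1}+O_{p,\varepsilon}(\delta_L).
\]
\end{enumerate}
\end{theorem}

Part (iv) says that the probability weights $|y_n|^2$ at the points $n/L$ have asymptotically the moments of Lebesgue measure on $[0,1]$. We do not claim that the rate $\delta_L$ is optimal. Any finite set of values of $N$ involves finitely many eigenvalues and can be absorbed into the implied constants, so each $O(\delta_L)$ estimate needs a proof only for large $L$; we use this without further comment.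

The center of the paper is part (ii), and its proof rests on three facts. First, an exact \emph{sum rule}: $\sum_{k\ne j}(L(\mu_k-\mu_j))^{-2}$ is the variance of $n/L$ under the weights of the $j$th eigenvector. Second, by (iv) this variance is close to $\frac1{12}$. Third, \emph{quantization}: for nearby eigenvalues in the bulk, $L(\mu_k-\mu_j)$ is close to a point of $2\pi\mathbb Z$. Since
\begin{equation}\label{eq:zeta}
\sum_{l\ne0}\frac1{(2\pi l)^2}=\frac{2}{4\pi^2}\cdot\frac{\pi^2}6=\frac1{12},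
\end{equation}
the sum rule has no room to spare: it holds only if the lattice point $2\pi$ is occupied.

\section{The commutator with position}\label{sec:exact}

Let $D=\operatorname{diag}(1,\dots,N)$ and $\mathbf 1=(1,\dots,1)^T$, and let $v^*$ denote the conjugate transpose. We begin with the one rigorous consequence of the plane wave picture that we need.

\begin{lemma}\label{lem:norm}
$|\mu_j|\le\pi$ for all $j$.
\end{lemma}

\begin{proof}
Integration by parts shows that $\frac1{2\pi i}\int_0^{2\pi}(\pi-\theta)e^{ij\theta}\,d\theta$ equals $1/j$ for $j\ne0$, and it equals $0$ for $j=0$. Taking $j=m-n$ and summing against $\bar y_my_n$,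
\[
y^*Ay=\frac1{2\pi i}\int_0^{2\pi}(\pi-\theta)\Bigl|\sum_m\bar y_me^{im\theta}\Bigr|^2d\theta .
\]
Since $|\pi-\theta|\le\pi$, Parseval's identity gives $|y^*Ay|\le\pi\|y\|^2$.
\end{proof}

What is special about the entries $1/(m-n)$ is that a commutator with a diagonal matrix turns them into difference quotients: if $Q=\operatorname{diag}(g(1),\dots,g(N))$, then $[Q,A]=QA-AQ$ has entries
\begin{equation}\label{eq:divdiff}
[Q,A]_{mn}=\frac{g(m)-g(n)}{m-n}\quad(m\ne n),\qquad[Q,A]_{mm}=0 .
\end{equation}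
On the other hand, let $Ax=i\mu x$ and $Ay=i\lambda y$. Then $x^*A=(A^*x)^*=(-i\mu x)^*=i\mu x^*$, so for every matrix $Q$
\begin{equation}\label{eq:comm}
x^*[Q,A]y=i(\lambda-\mu)\,x^*Qy .
\end{equation}
Every exact identity below comes from comparing \eqref{eq:divdiff} with \eqref{eq:comm}. The simplest choice is $Q=D$, for which $[D,A]=\mathbf 1\mathbf 1^T-I$.

\begin{proposition}\label{prop:simple}
Every eigenvector $y$ of $A$ satisfies $|\mathbf 1^Ty|=\|y\|$. All eigenvalues of $A$ are simple, and $0$ is an eigenvalue if and only if $N$ is odd.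
\end{proposition}

\begin{proof}
With $Q=D$ and $x=y$, \eqref{eq:comm} reads $|\mathbf 1^Ty|^2-\|y\|^2=0$. An eigenspace of dimension at least $2$ would contain a vector $y\ne0$ with $\mathbf 1^Ty=0$, which is impossible. By the symmetry of the $\mu_j$, the multiplicity of $0$ has the parity of $N$, and it is at most $1$.
\end{proof}

Call an eigenvector $y$ \emph{normalized} if $\mathbf 1^Ty=1$; then also $\|y\|=1$. Each eigenvalue $i\mu_j$ has exactly one normalized eigenvector $y^{(j)}$, and these form an orthonormal basis. If $y$ is normalized with eigenvalue $i\mu$, then $\bar y$ is normalized with eigenvalue $-i\mu$.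

\begin{proposition}[Sum rule]\label{prop:sum}
For each $j$, with $y=y^{(j)}$,
\begin{equation}\label{eq:sumrule}
\sum_{k\ne j}\frac1{(\mu_k-\mu_j)^2}=\sum_nn^2|y_n|^2-\Bigl(\sum_nn|y_n|^2\Bigr)^2 ,
\end{equation}
the variance of $n$ under the probability weights $|y_n|^2$ on $\{1,\dots,N\}$.
\end{proposition}

\begin{proof}
For $k\ne j$, orthogonality and the normalization give $y^{(k)*}(\mathbf 1\mathbf 1^T-I)y^{(j)}=1$, so \eqref{eq:comm} gives $|y^{(k)*}Dy^{(j)}|=|\mu_k-\mu_j|^{-1}$. Expand $Dy^{(j)}$ in the eigenbasis: $\|Dy^{(j)}\|^2=\sum_k|y^{(k)*}Dy^{(j)}|^2$, and the term $k=j$ is $(\sum_nn|y_n|^2)^2$.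
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:bulk}(i)]
The variance is at most the mean of $(n-\frac{N+1}2)^2$, hence at most $(N-1)^2/4$. Keeping only the term $k=j+1$ in \eqref{eq:sumrule} gives $(\mu_{j+1}-\mu_j)^{-2}\le(N-1)^2/4$.
\end{proof}

We shall use this bound in the form
\begin{equation}\label{eq:gap}
L|\mu_j-\mu_k|\ge2|j-k| .
\end{equation}
In the bulk it is weaker than the truth by the factor $\pi$, but it has the right order, and it holds for all eigenvalues.

\begin{example}\label{ex:small}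
For $N=2$ the gap is $2=\frac2{N-1}$, so (i) is an equality. For $N=3$ the normalized kernel vector is $y=(\frac23,-\frac13,\frac23)^T$: its entries sum to $1$ and so do their squares. The weights $\frac49,\frac19,\frac49$ have variance $\frac89$, and indeed $2\cdot(\frac32)^{-2}=\frac89$.
\end{example}

\section{A model computation: the kernel vector}\label{sec:model}

To use the sum rule we must evaluate its right side without knowing the eigenvector. The method is already visible for the eigenvalue $0$. Let $N$ be odd, let $y$ be the normalized kernel vector, and put $u_n=s_n-\frac12$. The vector $\bar y$ is also a normalized kernel vector, and so is $(y_{L-n})_n$, because $A_{L-m,L-n}=-A_{mn}$. Hence $y$ is real and $y_{L-n}=y_n$, so that $\sum y_nu_n=\sum y_n^2u_n=0$. The sum rule, divided by $L^2$, becomes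
\begin{equation}\label{eq:modelsum}
\sum_{k\ge1}\frac2{(L\lambda_k)^2}=\sum_ny_n^2u_n^2 .
\end{equation}

\emph{From quadratic to linear.} Take $Q=\operatorname{diag}(u_n^3)$. By \eqref{eq:divdiff}, $L[Q,A]_{mn}=u_m^2+u_mu_n+u_n^2$ for $m\ne n$, and \eqref{eq:comm} with $x=y$ gives
\[
0=2\Bigl(\sum y_n\Bigr)\Bigl(\sum y_nu_n^2\Bigr)+\Bigl(\sum y_nu_n\Bigr)^2-3\sum y_n^2u_n^2,
\qquad\text{so}\qquad
\sum_ny_n^2u_n^2=\frac23\sum_ny_nu_n^2 .
\]
For $N=3$, where $u=(-\frac14,0,\frac14)$, both sides equal $\frac1{18}$. The variance is now a \emph{linear} functional of $y$.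

\emph{Duality.} For a function $\psi$ on $[0,1]$ let $\boldsymbol\psi=(\psi(s_n))_{n=1}^N$. Then $(A\boldsymbol\psi)_m=\frac1L\sum_{n\ne m}\frac{\psi(s_n)}{s_m-s_n}$ is a Riemann sum for the \emph{finite Hilbert transform}
\[
H\psi(s)=\mathrm{PV}\!\int_0^1\frac{\psi(\sigma)}{s-\sigma}\,d\sigma=\int_0^\infty\frac{\psi(s-x)-\psi(s+x)}x\,dx\qquad(0<s<1),
\]
where $\psi$ is extended by $0$ outside $[0,1]$. The last integral converges absolutely when $\psi$ is bounded and continuously differentiable on $(0,1)$. One cannot apply this to $y$ itself: by the plane wave picture $y$ should oscillate like $(-1)^n$, as it does in Example~\ref{ex:small}. But skew-symmetry moves $A$ onto a test vector of our choice: $y^TA\boldsymbol\psi=-(Ay)^T\boldsymbol\psi=0$. If we find $\psi$ such that $H\psi(s)$ is a multiple of $(s-\frac12)^2-c$, we obtain $\sum y_nu_n^2\approx c\sum y_n=c$. Finite Hilbert transforms are computed by the following form of the Plemelj formula.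

\begin{lemma}\label{lem:jump}
Let $\Phi$ be analytic and bounded on $\mathbb C\setminus[0,1]$, with $\Phi(w)\to0$ as $w\to\infty$. Suppose that $\Phi_\pm(s)=\lim_{\tau\downarrow0}\Phi(s\pm i\tau)$ exist for all $s\in(0,1)$ and that $\varphi=\frac1{2\pi i}(\Phi_--\Phi_+)$ is continuously differentiable on $(0,1)$. Then $H\varphi=\frac12(\Phi_++\Phi_-)$ on $(0,1)$.
\end{lemma}

\begin{proof}
Fix $w\notin[0,1]$ and let $\Gamma_\tau$ be the counterclockwise rectangle with vertices $-\tau\pm i\tau$ and $1+\tau\pm i\tau$, with $\tau$ so small that $w$ lies outside. Since $\Phi$ vanishes at infinity, Cauchy's formula for the exterior of $\Gamma_\tau$ is $\Phi(w)=\frac1{2\pi i}\oint_{\Gamma_\tau}\frac{\Phi(z)}{w-z}\,dz$. Let $\tau\downarrow0$. The part of $\Gamma_\tau$ that does not lie above or below $(0,1)$ has length $8\tau$ and contributes nothing in the limit; the lower side runs from left to right and the upper side from right to left. Bounded convergence gives $\Phi(w)=\int_0^1\frac{\varphi(\sigma)}{w-\sigma}\,d\sigma$.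 Therefore, for $0<s<1$,
\[
\frac{\Phi(s+i\tau)+\Phi(s-i\tau)}2=\int_0^1\frac{\varphi(\sigma)(s-\sigma)}{(s-\sigma)^2+\tau^2}\,d\sigma=\int_0^\infty\frac{\varphi(s-x)-\varphi(s+x)}x\cdot\frac{x^2}{x^2+\tau^2}\,dx,
\]
and dominated convergence as $\tau\downarrow0$ finishes the proof.
\end{proof}

The functions $\Phi$ that we use are built from
\[
R_b(w)=w\,(1-1/w)^b\quad(w\in\mathbb C\setminus[0,1]),\qquad r_b(s)=s^{1-b}(1-s)^b\quad(0\le s\le1),
\]
where $b=\frac12+i\gamma$ with $\gamma$ real, the power is the principal branch, and $r_b(0)=r_b(1)=0$. The number $1-1/w$ lies in $(-\infty,0]$ only for $w\in(0,1]$, so $R_b$ is analytic off $[0,1]$, and $R_b(w)/w\to1$ at infinity. As $w\to s\in(0,1)$ from above or below, $1-1/w$ tends to $-(1-s)/s$ from the same side of the real axis. Hence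
\begin{equation}\label{eq:Rb}
(R_b)_\pm(s)=r_b(s)\,e^{\pm i\pi b},\qquad|R_b(w)|\le e^{\pi|\gamma|}\,|w(w-1)|^{1/2}.
\end{equation}

For the kernel vector take $b=\frac12$ and $u=w-\frac12$. Then $R_{1/2}^2=u^2-\frac14$, so $R_{1/2}=u-\frac1{8u}+O(|u|^{-3})$ at infinity, and Lemma~\ref{lem:jump} applies to $\Phi=uR_{1/2}-u^2+\frac18$. The boundary values of $R_{1/2}$ are $\pm i\sqrt{s(1-s)}$; they cancel in the average, and $\varphi=-\psi/\pi$ with $\psi(s)=(s-\frac12)\sqrt{s(1-s)}$. Thus
\[
H\psi(s)=\pi\Bigl(\bigl(s-\tfrac12\bigr)^2-\tfrac18\Bigr).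
\]
This $\psi$ vanishes at $0$ and $1$ and has derivative $O((s(1-s))^{-1/2})$, and Lemma~\ref{lem:disc} below shows that for such a function the error vector $e_m=(A\boldsymbol\psi)_m-H\psi(s_m)$ has norm $O(\delta_L)$. So $0=y^TA\boldsymbol\psi=\pi(\sum y_nu_n^2-\frac18)+y^Te$, and the right side of \eqref{eq:modelsum} is $\frac23\cdot\frac18+O(\delta_L)=\frac1{12}+O(\delta_L)$. By \eqref{eq:zeta}, this is the value that $L\lambda_k=2\pi k$ predicts.

One number does not determine the $\lambda_k$. For quantization we need \eqref{eq:comm} for two different eigenvectors. Its right side then no longer vanishes, and the identities for the powers of $D$ become coupled. Their generating function, the resolvent of $D$, turns them into one differential equation.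

\section{The resolvent identity}\label{sec:resolvent}

For $y\in\mathbb C^N$ define the \emph{Cauchy transform}
\[
G_y(t)=\sum_{n=1}^N\frac{y_n}{t-s_n}.
\]
For $|t|>1$ it equals $\sum_{p\ge0}t^{-p-1}\sum_ny_ns_n^p$, so it collects all the linear moments of $y$.

\begin{lemma}\label{lem:ode}
Let $Ax=i\mu x$, $Ay=i\lambda y$, $\Delta=L(\lambda-\mu)$ and $S(t)=\sum_n\frac{\bar x_ny_n}{s_n-t}$. Then
\begin{align}
S'(t)-i\Delta\,S(t)&=G_{\bar x}(t)\,G_y(t)\qquad(t\notin[0,1]),\label{eq:ode}\\
\oint_{|t|=2}e^{-i\Delta t}\,G_{\bar x}(t)\,G_y(t)\,dt&=0 .\label{eq:contour}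
\end{align}
\end{lemma}

\begin{proof}
Take $Q=(D/L-t)^{-1}=\operatorname{diag}((s_n-t)^{-1})$. By \eqref{eq:divdiff}, $L[Q,A]_{mn}=-\frac1{(s_m-t)(s_n-t)}$ for $m\ne n$. Adding and subtracting the missing diagonal terms,
\[
L\,x^*[Q,A]y=-G_{\bar x}(t)G_y(t)+\sum_n\frac{\bar x_ny_n}{(s_n-t)^2}=-G_{\bar x}(t)G_y(t)+S'(t),
\]
while \eqref{eq:comm} gives $L\,x^*[Q,A]y=i\Delta S(t)$. This is \eqref{eq:ode}. It says that the integrand in \eqref{eq:contour} is the derivative of $e^{-i\Delta t}S(t)$, which is analytic off $[0,1]$, so its integral over a closed curve vanishes.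
\end{proof}

The unknown quadratic quantity $S$ has disappeared from \eqref{eq:contour}, which is a condition on $\Delta$ as soon as the two Cauchy transforms are known on the circle $|t|=2$. Any circle that keeps a fixed distance from $[0,1]$ would serve as well.

\section{The Cauchy transform of an eigenvector}\label{sec:cauchy}

Let $y$ be normalized with $Ay=i\lambda y$. Skew-symmetry gives $y^TA=-(Ay)^T=-i\lambda y^T$, so $y^T(A+i\lambda)\boldsymbol\psi=0$ for every test vector. To read off $G_y(t)$ we want $H\psi+i\lambda\psi$ to be a linear combination of $\frac1{s-t}$ and the constant $1$; the constant is harmless because $\mathbf 1^Ty=1$.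

In Lemma~\ref{lem:jump}, $H\varphi+i\lambda\varphi=\frac1{2\pi}\bigl((\pi-\lambda)\Phi_++(\pi+\lambda)\Phi_-\bigr)$. If $\Phi$ is $R_b$ times a rational function plus a rational function, the term containing $R_b$ drops out of this combination exactly when $e^{2\pi ib}=-\frac{\pi+\lambda}{\pi-\lambda}$, by \eqref{eq:Rb}. For $|\lambda|<\pi$ the solution with real part $\frac12$ is
\[
b_\lambda=\tfrac12+i\gamma_\lambda,\qquad\gamma_\lambda=-\frac1\pi\operatorname{artanh}\frac\lambda\pi .
\]
With $b=b_\lambda$ and $\gamma=\gamma_\lambda$ we have $\sin\pi b=\cosh\pi\gamma$ and $\cos\pi b=-i\sinh\pi\gamma$, hence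
\begin{equation}\label{eq:trig}
\pi\cot\pi b=-i\pi\tanh\pi\gamma=i\lambda,\qquad\sin\pi b=\frac\pi{\sqrt{\pi^2-\lambda^2}},\qquad\frac{d\gamma_\lambda}{d\lambda}=-\frac1{\pi^2-\lambda^2}.
\end{equation}
The hypothesis $|\lambda|\le\pi-\varepsilon$ is used only to bound $|b_\lambda|$, $\sin\pi b_\lambda$ and $d\gamma_\lambda/d\lambda$; all three are unbounded as $\lambda\to\pm\pi$.

\begin{proposition}\label{prop:G}
Let $\varepsilon\in(0,\pi)$ and let $y$ be a normalized eigenvector for $i\lambda$ with $|\lambda|\le\pi-\varepsilon$. Then, uniformly for $|t|=2$,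
\[
R_{b_\lambda}(t)\,G_y(t)=1+O_\varepsilon(\delta_L).
\]
\end{proposition}

The proof needs the test function and a bound for the error of the Riemann sum.

\begin{lemma}\label{lem:cont}
Let $|\lambda|<\pi$, $b=b_\lambda$, $|t|=2$ and $\psi(s)=\frac{r_b(s)}{s-t}$. Then for $0<s<1$
\begin{equation}\label{eq:Hpsi}
H\psi(s)+i\lambda\psi(s)=\frac\pi{\sin\pi b}\Bigl(1+\frac{R_b(t)}{s-t}\Bigr),
\end{equation}
and $|\psi'(s)|\le(|b|+1)\bigl(s^{-1/2}+(1-s)^{-1/2}\bigr)$.
\end{lemma}

\begin{proof}
Let $\Phi(w)=\frac{R_b(w)-R_b(t)}{w-t}-1$. The singularity at $w=t$ is removable, $\Phi\to0$ at infinity because $R_b(w)/w\to1$, and $\Phi$ is bounded near $[0,1]$ by \eqref{eq:Rb}. Also by \eqref{eq:Rb},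
\[
\varphi=\frac{\Phi_--\Phi_+}{2\pi i}=-\frac{\sin\pi b}\pi\,\psi,\qquad\frac{\Phi_++\Phi_-}2=\cos(\pi b)\,\psi(s)-\frac{R_b(t)}{s-t}-1 .
\]
Lemma~\ref{lem:jump} and $\pi\cot\pi b=i\lambda$ give \eqref{eq:Hpsi}. For the derivative, $r_b'(s)=s^{-b}(1-s)^{b-1}(1-b-s)$ and $|1-b-s|=|\frac12-s-i\gamma|\le|b|$, so $|r_b'|\le|b|(s(1-s))^{-1/2}$. Since $|r_b|=(s(1-s))^{1/2}\le(s(1-s))^{-1/2}$ and $|s-t|\ge1$, we get $|\psi'|\le|r_b'|+|r_b|\le(|b|+1)(s(1-s))^{-1/2}$. Finally $(s(1-s))^{-1/2}\le s^{-1/2}+(1-s)^{-1/2}$, because $\sqrt s+\sqrt{1-s}\ge1$.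
\end{proof}

The discretization error is paired with a unit vector $y$ about which we know nothing else, so it must tend to $0$ in $\ell^2$ norm, summed over all $N$ sites including those next to the endpoints.

\begin{lemma}\label{lem:disc}
Let $\psi$ be continuous on $[0,1]$ and continuously differentiable on $(0,1)$, with $\psi(0)=\psi(1)=0$ and $|\psi'(s)|\le B\bigl(s^{-1/2}+(1-s)^{-1/2}\bigr)$. Then the vector $e_m=(A\boldsymbol\psi)_m-H\psi(s_m)$, $1\le m\le N$, satisfies $\|e\|\le CB\delta_L$ with an absolute constant $C$.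
\end{lemma}

\begin{proof}
Let $f(v)=\psi(v/L)$ on $[0,L]$ and $f=0$ elsewhere. Since $\psi$ vanishes at both endpoints and $\psi'$ is integrable, $f$ is absolutely continuous on $\mathbb R$, with $f'=0$ outside $[0,L]$ and
\begin{equation}\label{eq:fprime}
|f'(v)|\le BL^{-1/2}\bigl(v^{-1/2}+(L-v)^{-1/2}\bigr)\qquad(0<v<L).
\end{equation}
Fix $m$ and put $h(w)=\frac{f(m-w)-f(m+w)}w$ for $w>0$. The function $f$ vanishes at every integer outside $\{1,\dots,N\}$, including $0$ and $L$; this is the reason for scaling by $L=N+1$. Hence $(A\boldsymbol\psi)_m=\sum_{j\ge1}h(j)$, and the substitution $x=w/L$ gives $H\psi(s_m)=\int_0^\infty h$. On each interval $I_j=[j-\frac12,j+\frac12]$ we have $|h(j)-\int_{I_j}h|\le\sup_{w\in I_j}|h(j)-h(w)|\le\int_{I_j}|h'|$, so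
\[
|e_m|\le\int_0^{1/2}|h|+\int_{1/2}^\infty|h'| .
\]
Let $\sigma_m=\sup_{|u|\le1/2}|f'(m+u)|$ and $J_m=\int_{|u|\ge1/2}\frac{|f'(m+u)|}{|u|}\,du$. For $w\le\frac12$ we have $|h(w)|\le2\sigma_m$, so the first integral is at most $\sigma_m$. For almost every $w$,
\[
|h'(w)|\le\frac{|f'(m-w)|+|f'(m+w)|}w+\frac1{w^2}\int_{-w}^w|f'(m+u)|\,du .
\]
Over $[\frac12,\infty)$ the first term integrates to $J_m$. By Fubini's theorem the second integrates to $\int_{\mathbb R}\frac{|f'(m+u)|}{\max(|u|,1/2)}\,du\le2\sigma_m+J_m$. Thus $|e_m|\le3\sigma_m+2J_m$.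

For $|u|\le\frac12$ we have $m+u\ge m/2$ and $L-m-u\ge(L-m)/2$, so \eqref{eq:fprime} gives $\sigma_m\le\sqrt2BL^{-1/2}(m^{-1/2}+(L-m)^{-1/2})$. For $J_m$, consider the term $v^{-1/2}$ in \eqref{eq:fprime} and split the range $v\ge0$, $|v-m|\ge\frac12$, into three parts. For $\frac m2\le v\le\frac{3m}2$ use $v^{-1/2}\le\sqrt{2/m}$ and $2\int_{1/2}^{m/2}\frac{du}u=2\log m$. For $v<\frac m2$ use $|v-m|\ge\frac m2$ and $\int_0^{m/2}v^{-1/2}dv=\sqrt{2m}$. For $v>\frac{3m}2$ use $|v-m|\ge\frac v3$ and $\int_{3m/2}^\infty v^{-3/2}dv\le2m^{-1/2}$. Together,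
\[
\int_{v\ge0,\ |v-m|\ge1/2}\frac{dv}{v^{1/2}|v-m|}\le2\sqrt{\frac2m}\log m+2\sqrt{\frac2m}+\frac6{\sqrt m}\le\frac{9(1+\log L)}{\sqrt m}.
\]
The substitution $v\mapsto L-v$ turns the term $(L-v)^{-1/2}$ into the same integral with $L-m$ in place of $m$. Therefore $|e_m|\le CBL^{-1/2}(1+\log L)(m^{-1/2}+(L-m)^{-1/2})$, and
\[
\|e\|^2\le4C^2B^2\,\frac{(1+\log L)^2}L\sum_{m=1}^N\frac1m\le4C^2B^2\delta_L^2 .\qedhere
\]
\end{proof}

\begin{remark}
The condition $\psi(0)=\psi(1)=0$ cannot be dropped. For $\psi=1$ on $[0,1]$ we have $H\psi(s)=\log\frac s{1-s}$, so $e_1=\log N-\sum_{j=1}^{N-1}\frac1j$ tends to minus Euler's constant. This explains the shape of $R_b$: the equation for $b$ determines the exponents at $0$ and $1$ only up to integers, and we choose both with real part $\frac12$. The price is the linear growth of $R_b$ at infinity, which produces the constant term in \eqref{eq:Hpsi}.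
\end{remark}

\begin{proof}[Proof of Proposition~\ref{prop:G}]
Let $b$ and $\psi$ be as in Lemma~\ref{lem:cont}. By \eqref{eq:Hpsi},
\[
\bigl((A+i\lambda)\boldsymbol\psi\bigr)_m=\frac\pi{\sin\pi b}\Bigl(1-\frac{R_b(t)}{t-s_m}\Bigr)+e_m,
\]
and $\|e\|\le C(|b|+1)\delta_L$ by Lemma~\ref{lem:disc}. Multiply by $y_m$ and sum. The left side gives $0$, and $\mathbf 1^Ty=1$, so
\[
1-R_b(t)G_y(t)=-\frac{\sin\pi b}\pi\,y^Te .
\]
The Cauchy--Schwarz inequality, $\|y\|=1$ and \eqref{eq:trig} bound the right side by $O_\varepsilon(\delta_L)$.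
\end{proof}

\section{Quantization and equidistribution}\label{sec:quant}

The function $R_{b_\lambda}$ depends on $\lambda$, but in the product $G_{\bar x}G_y$ the imaginary parts of the two exponents nearly cancel when the eigenvalues are at distance $O(1/L)$.

\begin{corollary}\label{cor:product}
Let $\varepsilon\in(0,\pi)$ and $K>0$. Let $x,y$ be normalized eigenvectors for $i\mu,i\lambda$ with $|\mu|,|\lambda|\le\pi-\varepsilon$ and $L|\lambda-\mu|\le K$. Then, uniformly for $|t|=2$,
\begin{equation}\label{eq:product}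
G_{\bar x}(t)\,G_y(t)=\frac{1+O_{\varepsilon,K}(\delta_L)}{t(t-1)} .
\end{equation}
\end{corollary}

\begin{proof}
Apply Proposition~\ref{prop:G} to $y$ and to $\bar x$, which is a normalized eigenvector for $-i\mu$. Since $\gamma_{-\mu}=-\gamma_\mu$,
\[
R_{b_\lambda}(t)R_{b_{-\mu}}(t)=t^2(1-1/t)^{1+i(\gamma_\lambda-\gamma_\mu)}=t(t-1)\exp\bigl(i(\gamma_\lambda-\gamma_\mu)\log(1-1/t)\bigr).
\]
On $|t|=2$ we have $|\log(1-1/t)|\le\log2$. By \eqref{eq:trig} and $\pi^2-(\pi-\varepsilon)^2\ge\pi\varepsilon$, we have $|\gamma_\lambda-\gamma_\mu|\le\frac K{\pi\varepsilon L}\le\frac{K\delta_L}{\pi\varepsilon}$.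
\end{proof}

\begin{proposition}[Quantization]\label{prop:quant}
Under the hypotheses of Corollary~\ref{cor:product}, $\Delta=L(\lambda-\mu)$ satisfies $\operatorname{dist}(\Delta,2\pi\mathbb Z)=O_{\varepsilon,K}(\delta_L)$.
\end{proposition}

\begin{proof}
Insert \eqref{eq:product} into \eqref{eq:contour}. The residues of $\frac{e^{-i\Delta t}}{t(t-1)}$ at $1$ and $0$ are $e^{-i\Delta}$ and $-1$. On $|t|=2$ we have $|e^{-i\Delta t}|\le e^{2K}$; this is where the bound on $\Delta$ is needed a second time. Hence $e^{-i\Delta}-1=O_{\varepsilon,K}(\delta_L)$. The inequality $|\sin\alpha|\ge\frac2\pi\operatorname{dist}(\alpha,\pi\mathbb Z)$ gives $|e^{-i\Delta}-1|=2|\sin(\Delta/2)|\ge\frac2\pi\operatorname{dist}(\Delta,2\pi\mathbb Z)$.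
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:bulk}(iv)]
The weights $|y_n|^2$ do not depend on the phase of $y$, so we may take $y$ normalized. Put $M_p=\sum_n|y_n|^2s_n^p$ and take $x=y$, $\Delta=0$ in Lemma~\ref{lem:ode}, so that $S'=G_{\bar y}G_y$. Since $\oint_{|t|=2}\frac{t^p}{s_n-t}\,dt=-2\pi i\,s_n^p$, integration by parts gives
\[
\oint_{|t|=2}t^{p+1}S'(t)\,dt=-(p+1)\oint_{|t|=2}t^pS(t)\,dt=2\pi i\,(p+1)M_p .
\]
By \eqref{eq:product} with $K=1$, the left side is $\oint_{|t|=2}\frac{t^p}{t-1}\,dt+O_{p,\varepsilon}(\delta_L)=2\pi i+O_{p,\varepsilon}(\delta_L)$.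
\end{proof}

In particular $M_2-M_1^2=\frac13-\frac14+O_\varepsilon(\delta_L)$. Dividing the sum rule \eqref{eq:sumrule} by $L^2$, we obtain, uniformly for $|\mu_j|\le\pi-\varepsilon$,
\begin{equation}\label{eq:twelfth}
\sum_{k\ne j}\frac1{\bigl(L(\mu_k-\mu_j)\bigr)^2}=\frac1{12}+O_\varepsilon(\delta_L).
\end{equation}

\section{Filling the lattice}\label{sec:fill}

Quantization alone allows gaps of $4\pi/L$, $6\pi/L$, and so on. We exclude them by comparing \eqref{eq:twelfth} with \eqref{eq:zeta}. Quantization is available only in a window $|\Delta|\le K$, so the gap bound \eqref{eq:gap} has two tasks: inside the window it keeps different eigenvalues at different lattice points, and outside it bounds the tail by less than the mass $\frac1{4\pi^2}$ of one missing term.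

\begin{proof}[Proof of Theorem~\ref{thm:bulk}(ii)]
Let $|\mu_j|\le\pi-\varepsilon$, put $\Delta_k=L(\mu_k-\mu_j)$ for $k\ne j$, and let $K=100$. Take $L\ge2K/\varepsilon$. If $|\Delta_k|\le K$, then $|\mu_k|\le\pi-\varepsilon/2$, and Proposition~\ref{prop:quant} with $\varepsilon/2$ in place of $\varepsilon$ gives an integer $l_k$ with $|\Delta_k-2\pi l_k|\le\rho_L$, where $\rho_L=O_\varepsilon(\delta_L)$ does not depend on $j$ or $k$. Take $L$ so large that $\rho_L<\frac12$. By \eqref{eq:gap}, $|\Delta_k|\ge2$ and $|\Delta_k-\Delta_{k'}|\ge2$ for $k\ne k'$. Hence $l_k\ne0$, and distinct $k$ have distinct $l_k$. Moreover $|\Delta_k|\ge2\pi|l_k|-\rho_L\ge2\pi|l_k|(1-\rho_L)$.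

The $\Delta_k$ larger than $K$, listed in increasing order, are at least $K,K+2,K+4,\dots$, and the same holds for the moduli of those smaller than $-K$. Their total contribution to \eqref{eq:twelfth} is at most
\[
2\sum_{i\ge0}\frac1{(K+2i)^2}\le2\Bigl(\frac1{K^2}+\int_0^\infty\frac{dx}{(K+2x)^2}\Bigr)=\frac2{K^2}+\frac1K=0.0102 .
\]
Suppose that no $l_k$ equals $1$. Then by \eqref{eq:zeta} and $\frac1{4\pi^2}>\frac1{40}$, the left side of \eqref{eq:twelfth} is at most
\[
(1-\rho_L)^{-2}\Bigl(\frac1{12}-\frac1{4\pi^2}\Bigr)+0.0102\le\frac1{12}-0.0148+O_\varepsilon(\delta_L),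
\]
which contradicts \eqref{eq:twelfth} for $L\ge L_0(\varepsilon)$. So there is a $k$ with $|\Delta_k-2\pi|\le\rho_L$. In particular $\mu_k>\mu_j$, so $j<N$. An eigenvalue $\mu_{k'}$ strictly between $\mu_j$ and $\mu_k$ would have $2\le\Delta_{k'}<2\pi+\frac12$; the only nonzero multiple of $2\pi$ within $\frac12$ of this interval is $2\pi$, so $l_{k'}=1=l_k$, which is excluded. Hence $k=j+1$.
\end{proof}

\section{Counting from the center}\label{sec:count}

It remains to locate the first eigenvalue and to add up the gaps. Symmetry fixes the offset of the progression.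

\begin{lemma}\label{lem:first}
$L\lambda_1=2\pi a_1+O(\delta_L)$ for $N\ge2$.
\end{lemma}

\begin{proof}
We use Theorem~\ref{thm:bulk}(ii) with $\varepsilon=1$. For $N$ odd, $0$ is a simple eigenvalue and $\lambda_1$ is the next $\mu_j$, so $L\lambda_1=2\pi+O(\delta_L)$. For $N$ even we must first check that $\lambda_1$ lies in the bulk. We have
\[
N\lambda_1^2\le\sum_j\mu_j^2=\sum_{m\ne n}\frac1{(m-n)^2}\le2N\sum_{j\ge1}\frac1{j^2}=\frac{\pi^2}3N,
\]
so $\lambda_1\le\pi/\sqrt3<\pi-1$. Since $0$ is not an eigenvalue, $-\lambda_1$ and $\lambda_1$ are consecutive, and $2L\lambda_1=2\pi+O(\delta_L)$.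
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:bulk}(iii)]
Let $\eta\in(0,1)$ and $\varepsilon=\pi\eta/2$. To sum the gaps up to $\lambda_k$ we need to know that $\lambda_1,\dots,\lambda_{k-1}$ lie in the bulk, so we stop at the first exit. Let $k^*$ be the first index with $\lambda_{k^*}>\pi-\varepsilon$, or $k^*=\lfloor N/2\rfloor$ if there is none. For $k\le k^*$, part (ii) applies at $\lambda_1,\dots,\lambda_{k-1}$. With Lemma~\ref{lem:first}, $a_k=a_1+k-1$ and $k\le2a_k$, this gives
\begin{equation}\label{eq:telescope}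
L\lambda_k=2\pi a_k+O_\eta(k\delta_L)=2\pi a_k\bigl(1+O_\eta(\delta_L)\bigr)\qquad(1\le k\le k^*).
\end{equation}
If $\lambda_{k^*}>\pi-\varepsilon$, then \eqref{eq:telescope} gives $2\pi a_{k^*}(1+O_\eta(\delta_L))>L\pi(1-\eta/2)$, so $k^*\ge a_{k^*}>(1-\eta)N/2$ for large $N$. In either case every integer $k\le(1-\eta)N/2$ satisfies $k\le k^*$. Since $L/N=1+O(\delta_L)$, the first claim follows.

For the second claim, the eigenvalues near the edge are squeezed between a bulk eigenvalue and $\pi$. Let $\eta<\frac14$, $k_0=\lfloor(1-\eta)N/2\rfloor$ and $k_0<k\le\lfloor N/2\rfloor$. Since $a_{k_0}\ge(1-\eta)\frac N2-\frac32$, we have $2\pi a_{k_0}/N\ge\pi(1-\eta)-3\pi/N$, and the first claim gives $\lambda_{k_0}\ge\pi(1-2\eta)$ for large $N$. With Lemma~\ref{lem:norm} and $a_{k_0}\le a_k\le N/2$, both $\lambda_k$ and $2\pi a_k/N$ lie in $[\pi(1-2\eta),\pi]$ for large $N$, so their ratio lies in $[1-2\eta,(1-2\eta)^{-1}]$. Together with the first claim for $k\le k_0$,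
\[
\limsup_{N\to\infty}\ \max_{1\le k\le\lfloor N/2\rfloor}\Bigl|\frac{N\lambda_k}{2\pi a_k}-1\Bigr|\le\frac{2\eta}{1-2\eta}.
\]
Let $\eta\to0$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The first sentence is Proposition~\ref{prop:simple}; with the symmetry of the $\mu_j$ it gives the form of the spectrum stated in the conjecture. Fix $k$. For $N\ge4k$, Theorem~\ref{thm:bulk}(iii) with $\eta=\frac12$ and $L/N=1+O(\delta_L)$ give $L\lambda_k=2\pi a_k(1+O(\delta_L))=2\pi a_k+O_k(\delta_L)$. Since $\delta_L\to0$ and $L/N\to1$, it follows that $\lambda_k^{(N)}\sim2\pi a_k/N$.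
\end{proof}

\begin{thebibliography}{9}

\bibitem{KO}
Nobushige Kurokawa and Hiroyuki Ochiai, \emph{Spectra of alternating Hilbert operators}, arXiv:0709.2675 (2007).

\end{thebibliography}
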